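# Tangential liquid crystal droplets are analytic graphs: two rearrangements of a conformal factor

## 1. A harmonic function on a strip that encodes a curve

Write $z=x+iy$ and
$$S=\mathbb R\times(0,1),\qquad T=\mathbb R\times\{1\},\qquad S'=\mathbb R\times(-1,1),\qquad R_n=(n,n+1)\times(0,1)\quad(n\in\mathbb Z).$$
For a function $u$ on $S$ put $D(u)=\int_S|\nabla u|^2$.

**Definition 1.1.** $\mathcal W$ is the vector space of harmonic functions $u$ in $S$ with $D(u)<\infty$ and $\partial_yu=0$ on $y=0$. Thus $u$ extends to a harmonic function on $S'$, even in $y$.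

Three things come with $u\in\mathcal W$. First, $u\in H^1(R_n)$ for every $n$: Poincaré's inequality holds on the rectangles $(n,n+1)\times(0,1-\varepsilon)$ with a constant independent of $\varepsilon\le\frac12$, and the means of $u$ over these rectangles stay bounded, as one sees by comparing on $(n,n+1)\times(0,\frac12)$. So $u$ has a trace on $T$, which we always call $f$. For a.e. $x$ we have $\int_0^1|u_y(x,y)|\,dy<\infty$, hence $f(x)=\lim_{y\to1}u(x,y)$ for a.e. $x$. Second, $u$ has the harmonic conjugate
$$v(x,y)=\int_0^yu_x(x,y')\,dy',$$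
with $v=0$ on $y=0$ and $u+iv$ holomorphic. Third, there is a holomorphic function $\Phi$ on $S$, unique up to an additive constant, with
$$\Phi'=e^{u+iv}.\tag{1.1}$$
On $y=0$ we have $\Phi'=e^u>0$, so $\Phi$ can be taken real there.

Suppose that $\Phi$ is injective and has a reasonable boundary behavior. It is then a conformal map of $S$ onto a domain $\Omega$ with a straight bottom side, and the upper boundary $\Gamma=\Phi(T)$ is described by $u$: the length element of $\Gamma$ is $e^f\,dx$, the area element of $\Omega$ is $e^{2u}\,dx\,dy$, the tangent of $\Gamma$ makes the angle $v|_T$ with the horizontal, and $D(u)=D(v)$ is the Dirichlet integral of the harmonic function in $\Omega$ that equals the tangent angle on $\Gamma$ and $0$ on the bottom side.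

**Definition 1.2.** Let $\mathcal U=\{u\in\mathcal W:\ e^f\in L^1(\mathbb R)\}$, fix $\mu>0$, $A>0$, and put
$$l(u)=\int_{\mathbb R}e^f\,dx,\qquad a(u)=\int_Se^{2u},\qquad J(u)=D(u)+\mu\,l(u),\qquad \mathcal U_A=\{u\in\mathcal U:\ a(u)=A\}.$$

Subtracting a constant $c$ from $u$ keeps $D$, multiplies $l$ by $e^{-c}$ and $a$ by $e^{-2c}$. This is a dilation of $\Omega$, and it is used all the time below.

**Example 1.3 (a cusped domain).** Let $u=-\log|z^2+4|$. It is harmonic in $S'$, since the zeros $\pm2i$ lie outside, and even in $y$. From $(u+iv)'=-2z/(z^2+4)$ we get $|\nabla u|^2=4|z|^2/|z^2+4|^2$, which is bounded on $S$ and of size $4/x^2$ for large $|x|$, so $D(u)<\infty$. On $T$, $z^2+4=x^2+3+2ix$, hence $e^f=((x^2+3)^2+4x^2)^{-1/2}\in L^1$ and $u\in\mathcal U$. Here $\Phi=\frac12\arctan(z/2)$, injective because $\tan(2\Phi)=z/2$. The tangent angle is $v=-\arctan\frac{2x}{x^2+3}$, and $x^2+3\ge2\sqrt3|x|$ gives $|v|\le\pi/6$. As $x\to+\infty$, $\Phi=\frac\pi4-\frac1z+O(|z|^{-3})$, so the point $(X,Y)=\Phi(x+i)$ satisfies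 $\frac\pi4-X=\frac{x}{x^2+1}+O(x^{-3})$ and $Y=\frac1{x^2+1}+O(x^{-3})$, that is, $Y\sim(\frac\pi4-X)^2$. The curve arrives horizontally at $(\frac\pi4,0)$; after reflection in the horizontal axis the domain has a cusp there.

**Example 1.4 (the half disc).** Let $\zeta=\tanh(\pi z/4)$. It maps $S'$ onto the unit disc $\mathbb D$ and $S$ onto the upper half disc, and $\zeta'=\frac\pi4(1-\zeta^2)$. So $\Phi=R\zeta$ corresponds to $u=\log\frac{\pi R}4+\log|1-\zeta^2|$ and $v=\operatorname{Arg}(1-\zeta^2)$. For $z=x+i$,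
$$\zeta=\frac{\sinh(\pi x/2)+i}{\cosh(\pi x/2)}=e^{it},\qquad\cos t=\tanh\frac{\pi x}2,\quad\sin t=\operatorname{sech}\frac{\pi x}2 .$$
Since $1-e^{2it}=-2i\sin t\,e^{it}$, on $T$ we have $v=t-\frac\pi2$, indeed the angle of the circle run from left to right, and $\sin v=-\cos t=-\tanh(\pi x/2)$, so
$$\operatorname{Arg}(1-\zeta^2)=-\arcsin\tanh\frac{\pi x}2\qquad\text{on }T.\tag{1.2}$$
Thus $v(x+i)\to\mp\frac\pi2$ as $x\to\pm\infty$. As $v(x+i)=\int_0^1v_y\,dy$, we have $D(v)\ge\int_{\mathbb R}v(x+i)^2dx=\infty$. The half disc does not belong to $\mathcal W$. Its angle function will return as a barrier.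

## 2. The droplet functional and the two theorems

The construction serves the following shape problem. Fix $\mu,A>0$. Consider curves $\Gamma$ in the closed upper half-plane joining $(-a,0)$ to $(a,0)$, with $a>0$ not fixed in advance, in arclength parametrization $t\mapsto(x(t),y(t))$, $t\in[0,l]$, $l=l(\Gamma)$, with $x(0)=-a$, $x(l)=a$, $y(0)=y(l)=0$ and
$$y\ge0,\qquad x'\ge0,\qquad|x'|^2+|y'|^2=1\ \text{ a.e.}$$
The region $\Omega_\Gamma$ enclosed by $\Gamma$ and the segment $[-a,a]\times\{0\}$ must have area $A$. Since $x'\ge0$, there is a.e. a unique tangent angle $\theta(t)\in[-\frac\pi2,\frac\pi2]$ with $(x',y')=(\cos\theta,\sin\theta)$. Let $\Theta_\Gamma$ be the harmonic function in $\Omega_\Gamma$ with values $\theta$ on $\Gamma$ and $0$ on the segment. Precisely, $\Theta_\Gamma$ is the bounded harmonic function whose nontangential limits are these values a.e.; it is unique because on rectifiable Jordan curves arclength and harmonic measure are mutually absolutely continuous. Only curves with $\Theta_\Gamma\in H^1(\Omega_\Gamma)$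 are admitted, and one minimizes
$$E(\Gamma)=\int_{\Omega_\Gamma}|\nabla\Theta_\Gamma|^2+\mu\,l(\Gamma).$$
The director $(\cos\Theta_\Gamma,\sin\Theta_\Gamma)$ is tangent to $\partial\Omega_\Gamma$; this is the tangential anchoring condition. Reflecting in the $x$-axis gives a full droplet. The question is whether a minimizing curve, without its two endpoints, is smooth, or at least $C^1$.

The problem is from Zhiyuan Geng and Fanghua Lin, "Two dimensional liquid crystal droplet problem with tangential boundary condition", arXiv:2106.10668 (2021), where it is posed as an open problem. We may use from there that a minimizer exists and that every minimizer is a chord-arc curve: the length of each subarc is at most a constant times the distance of its endpoints. (A Lipschitz graph over an interval is chord-arc; a curve that retraces part of itself is not.) We use only the consequence that a minimizer is a simple curve. It is also known that the tangent at the endpoints is horizontal and that away from them the normal is in $\mathrm{VMO}$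 and $H^{1/2}$, and in fact that $\Gamma$ is in the Weil–Petersson class; the source states that this is the best regularity currently known. None of this is needed below.

**Theorem 1.** Let $\mu,A>0$ and let $\Gamma$ be any minimizer. Then the arclength parametrization of $\Gamma$ is $C^\infty$ on $(0,l)$.

**Theorem 2.** Let $\Gamma$ be any minimizer, $k=-\theta'(t)$ its curvature.

1. (Equation) Let $\omega$ solve $-\Delta\omega=1$ in $\Omega_\Gamma$, $\omega=0$ on $\Gamma$, $\partial_y\omega=0$ on the segment. On $\Gamma$, away from its endpoints, $k=\frac\mu2\big(\frac lA|\nabla\omega|-1\big)$.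
2. $\Gamma$ is real-analytic on $(0,l)$.
3. $\Gamma$ is symmetric under $x\mapsto-x$, and is the graph of a function on $(-a,a)$ that is positive, even, analytic and strictly decreasing in $|x|$. If $\Phi:S\to\Omega_\Gamma$ is the symmetric conformal map ($\pm\infty\mapsto(\pm a,0)$), then $0<|\theta(\Phi(x+i))|<\arcsin\tanh(\pi|x|/2)<\frac\pi2$ for $x\ne0$, and $\theta=0$ for $x=0$.
4. $\Gamma\in C^2([0,l])$, $\theta(0)=\theta(l)=0$, and $k\to-\mu/2$ at both endpoints.

In particular every minimizer is $C^1$ on $(0,l)$, and the constraint $x'\ge0$ is never active there.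

Let us test what finite energy alone gives. A curve with a corner is excluded. Suppose $\theta$ jumps by $\jmath\neq0$ at an interior point, with one-sided limits, and put $v=\Theta_\Gamma\circ\Phi$. On the half circle in $S$ of small radius $r$ about the corresponding point of $T$, $v$ changes by $\jmath+o(1)$ over an arc of angle $\pi$, so by Cauchy–Schwarz this half circle contributes at least $(\jmath+o(1))^2/(\pi r)$ to $\int|\nabla v|^2$, and $\int_0dr/r=\infty$. But weaker discontinuities have finite energy. Let $\chi$ be a smooth cutoff equal to $1$ for $|z-i|<\frac1{20}$ and supported in $|z-i|<\frac1{10}$, and $\phi=\frac12\chi\sin\log\log(1/|z-i|)$. Near $i$, with $r=|z-i|$, $|\nabla\phi|\le\frac1{2r\log(1/r)}$, and $\int_0\frac{dr}{r\log^2(1/r)}<\infty$. The harmonic function in $S$ with the boundary values of $\phi$ on $T\cup\{y=0\}$ has energy at most $D(\phi)<\infty$ and is bounded by $\frac12$, yet its values on $T$ have no limit at $x=0$. Continuity of the angle must therefore come from minimality.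

We can also check the equation in Theorem 2 on the half disc of radius $R$. There $\omega=(R^2-|z|^2)/4$, $|\nabla\omega|=R/2$ on the circle, $l/A=\pi R/(\pi R^2/2)=2/R$, so the right side of the equation is $0$, whereas $k=1/R$. The half disc satisfies the equation for no $\mu$, in accordance with its infinite energy (Example 1.4).

## 3. A minimizing curve gives an element of $\mathcal U_A$

**Lemma 3.1.** If $\Gamma$ is a minimizer, then $y>0$ on $(0,l)$, and $\Omega_\Gamma$ is a Jordan domain with rectifiable boundary.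

*Proof.* The purpose is to exclude curves that touch the axis; cutting and rescaling does it. The open set $\{y>0\}\subset(0,l)$ is a disjoint union of intervals $I_j=(s_j,t_j)$ with $y(s_j)=y(t_j)=0$. As $\Gamma$ is simple, $x(s_j)\ne x(t_j)$, and as $x$ is nondecreasing, $x(s_j)<x(t_j)$. So $\Gamma|_{I_j}$ and $[x(s_j),x(t_j)]\times\{0\}$ bound a Jordan domain $\Omega_j$; these domains lie over disjoint intervals of the axis, and $\Omega_\Gamma$ is their disjoint union. Let $A_j>0$, $l_j$, $D_j$ be the area of $\Omega_j$, the length of $\Gamma|_{I_j}$, and the Dirichlet integral of $\Theta_\Gamma$ over $\Omega_j$. Then $\sum A_j=A$, $\sum l_j\le l$. Write $l_j=c_j\sqrt{A_j}$. The reflected domain has area $2A_j$ and perimeter $2l_j$, so the isoperimetric inequality $(2l_j)^2\ge4\pi\cdot2A_j$ gives $c_j\ge\sqrt{2\pi}$; put $c=\inf_jc_j>0$.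

Suppose that there are at least two components. Then
$$\sqrt A<\sum_i\sqrt{A_i}\le\frac1c\sum_il_i\le\frac lc<\infty,$$
so $c\sqrt A<c\sum_i\sqrt{A_i}$, and by definition of the infimum some $j$ has $c_j\sqrt A<c\sum_i\sqrt{A_i}\le\sum_il_i\le l$. Dilate $\Gamma|_{I_j}$ by $\sqrt{A/A_j}$ and translate. Angles and Dirichlet integrals are unchanged, so this is an admissible curve of area $A$, length $c_j\sqrt A$ and energy $D_j+\mu c_j\sqrt A<E(\Gamma)$, a contradiction.

Suppose that there is one component and $l_1<l$. Then a translate of $\Gamma|_{I_1}$ is admissible with area $A$, the same Dirichlet integral and smaller length, a contradiction. Since $A>0$ there is at least one component. Hence $I_1=(0,l)$. $\square$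

**Proposition 3.2.** Let $\Gamma$ be a minimizer and $\Omega=\Omega_\Gamma$. There is a conformal map $\Phi:S\to\Omega$ taking $T$ to $\Gamma$ without endpoints, $\{y=0\}$ to the open segment and $\pm\infty$ to $(\pm a,0)$. The function $u_\Gamma=\log|\Phi'|$ belongs to $\mathcal U_A$, its conjugate is $v=\operatorname{Arg}\Phi'$ with $|v|<\frac\pi2$ in $S$, $v=\theta\circ\Phi$ a.e. on $T$, and
$$J(u_\Gamma)=E(\Gamma).\tag{3.1}$$

*Proof.* **Step 1: boundary behavior of $\Phi$.** This step makes length readable from $\Phi'$. The strip together with its two ends is, conformally, a closed disc, and $\Omega$ is a Jordan domain; so by Carathéodory's theorem a conformal map with the stated boundary correspondence exists, unique up to a translation of $S$, and is a homeomorphism of $\overline S\cup\{\pm\infty\}$ onto $\overline\Omega$. As $\partial\Omega$ is rectifiable, the F. and M. Riesz theorem says that $\Phi$ is locally absolutely continuous on $T$, that its derivative there is a.e. the nontangential limit of $\Phi'$ and is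 a.e. nonzero, and that arclength on $\Gamma$ is $|\Phi'|\,dx$.

**Step 2: $\operatorname{Re}\Phi'>0$.** This is where $x'\ge0$ enters; it makes $\operatorname{Arg}\Phi'$ well defined and bounded by $\frac\pi2$. The function $X=\operatorname{Re}\Phi$ is continuous on $\overline S\cup\{\pm\infty\}$, harmonic in $S$, and nondecreasing in $x$ on $T$ and on $\{y=0\}$. For $h>0$ the function $X(\cdot+h)-X$ is $\ge0$ on both lines and tends to $0$ at $\pm\infty$, so it is $\ge0$ in $S$ by the maximum principle. Hence $X_x\ge0$. As $X_x$ is harmonic and not identically $0$ (because $X$ goes from $-a$ to $a$), $\operatorname{Re}\Phi'=X_x>0$ in $S$.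

**Step 3: identification of $u$ and $v$.** Put $u_\Gamma=\log|\Phi'|$ and $v=\operatorname{Arg}\Phi'\in(-\frac\pi2,\frac\pi2)$. By Schwarz reflection $\Phi$ extends to an injective holomorphic function across $y=0$, increasing on that line, so $\Phi'>0$ there. Thus $v=0$ and $\partial_yu_\Gamma=-v_x=0$ on $y=0$, and $v$ is the conjugate of Section 1. On $T$, a.e., $\Phi'/|\Phi'|$ is the unit tangent $e^{i\theta}$, so $v$ and $\theta$ agree modulo $2\pi$; both lie in $[-\frac\pi2,\frac\pi2]$, so they are equal. By uniqueness of bounded harmonic functions with given boundary values, $v=\Theta_\Gamma\circ\Phi$. Conformal invariance and the Cauchy–Riemann equations give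
$$\int_\Omega|\nabla\Theta_\Gamma|^2=D(v)=D(u_\Gamma)<\infty .$$
So $u_\Gamma\in\mathcal W$. Its trace is a.e. the vertical limit $\log|\Phi'(x+i)|$, so $l(u_\Gamma)=\int|\Phi'(x+i)|\,dx=l(\Gamma)$, and $a(u_\Gamma)=\int_S|\Phi'|^2=|\Omega|=A$. $\square$

## 4. The obstacle $|v|\le\pi/2$, and a comparison of minimal values

The first thing to try is to vary a minimizer. In the strip the natural variations are $u_\Gamma+\varepsilon\varphi$, where $\varphi\in\mathcal W$ has a smooth compactly supported trace $\eta$, followed by a subtraction of a constant to restore the area. If all of these were allowed for both signs of $\varepsilon$, we would get an Euler–Lagrange equation with a smoothing structure; this is Section 7. But $u_\Gamma+\varepsilon\varphi$ comes from an admissible curve only if $|v+\varepsilon\tilde\varphi|\le\frac\pi2$ on $T$, where $\tilde\varphi$ is the conjugate of $\varphi$. Where $|v|$ equals $\frac\pi2$, or comes arbitrarily close to it, this can fail for all small $\varepsilon$ of one sign, and then only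 an inequality results. Nor can we retreat to the set $\{|v|<\frac\pi2\}$: at this stage $v|_T$ is not known to be continuous, and $\tilde\varphi$ is determined by $\eta$ nonlocally (its trace has Fourier transform $i\tanh\xi\,\hat\eta$, as we can read off from (5.5) below). So the two-sided first variation stops at the constraint $x'\ge0$.

The way past it is to forget the constraint. By (3.1), for every minimizer $\Gamma$,
$$\inf_{\mathcal U_A}J\le J(u_\Gamma)=E(\Gamma).\tag{4.1}$$
Suppose that $J$ has on $\mathcal U_A$ just one minimizer $u_0$ whose conjugate satisfies $|v_0|<\frac\pi2$ and which therefore comes from an admissible curve $\Gamma_0$, with $E(\Gamma_0)=J(u_0)$. Then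
$$E(\Gamma)\le E(\Gamma_0)=\min_{\mathcal U_A}J\le J(u_\Gamma)=E(\Gamma),$$
and every minimizer $\Gamma$, not just $\Gamma_0$, gives a minimizer $u_\Gamma$ of the unconstrained problem, where variations of both signs are allowed.

To bound $v_0$ we shall show, for $x<0$, that
$$0\le v_0\le\operatorname{Arg}(1-\zeta^2),\qquad\zeta=\tanh(\pi z/4),$$
with the opposite signs for $x>0$: the angle is dominated by that of the half disc. Since $v$ is an integral of $u_x$ along vertical lines, the lower bound follows if $u$ is nonincreasing in $|x|$, and a symmetric decreasing rearrangement along the strip produces that. The next example shows that it does not produce the upper bound.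

**Example 4.1.** Let $u=-2\log|z^2+b^2|$ with $b^2=\frac32$. As in Example 1.3, $u\in\mathcal U$. On $T$, $|z^2+b^2|^2=(x^2+b^2-1)^2+4x^2$, so $f$ is even and decreasing in $|x|$. But $v=-2\arctan\frac{2x}{x^2+b^2-1}$ on $T$, which at $x=-\sqrt{b^2-1}$ equals $2\arctan\frac1{\sqrt{b^2-1}}=2\arctan\sqrt2>\frac\pi2$.

The upper bound will come from a second rearrangement. The function $v-\operatorname{Arg}(1-\zeta^2)$ is conjugate to $u-\log|1-\zeta^2|$, and it is an integral of an angular derivative along rays in the $\zeta$-disc; so we want $u-\log|1-\zeta^2|$ to be monotone on circles $|\zeta|=\rho$. Rearranging for the second monotonicity might destroy the first. So we shall show that the second rearrangement gains a definite amount of energy unless the function is already rearranged.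

## 5. Local bounds and the Poisson formula on the strip

For $u\in\mathcal W$ let $M_n$ be the mean of $u$ over $R_n$. In this section $C$ denotes constants depending only on the exponent $q$ and on an upper bound for $D(u)$.

**Lemma 5.1.** For $u\in\mathcal W$ and $q\ge1$,
$$\int_{R_n}e^{qu}\le Ce^{qM_n},\qquad\int_n^{n+1}e^{qf}\le Ce^{qM_n},\tag{5.1}$$
$$\int_n^{n+1}|f-M_n|\le C,\qquad|M_{n+1}-M_n|\le C_0\Big(\int_{R_n\cup R_{n+1}}|\nabla u|^2\Big)^{1/2}\xrightarrow[|n|\to\infty]{}0,\tag{5.2}$$
$$e^{M_n}\le C\int_n^{n+1}e^f,\tag{5.3}$$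
where $C_0$ is absolute. In particular $M_n=o(|n|)$. If $u\in\mathcal U$, then $\sum_ne^{M_n}\le C\,l(u)$, $M_n\to-\infty$ as $|n|\to\infty$, $a(u)<\infty$, and $e^{2u}\in L^q(S)$, $e^f\in L^q(\mathbb R)$ for all $q\in[1,\infty)$.

*Proof.* The lemma lets the numbers $M_n$ control everything. The Moser–Trudinger inequality on the unit square gives absolute $\gamma,C'>0$ with $\int_{R_n}\exp(\gamma(u-M_n)^2/D(u))\le C'$ (if $D(u)=0$, $u$ is constant and all is trivial). With $q|r|\le\gamma r^2/D(u)+q^2D(u)/(4\gamma)$ we get $\int_{R_n}e^{q|u-M_n|}\le C$, which contains the first part of (5.1). For a.e. $x$, writing $e^{qf(x)}=e^{qu(x,y)}+\int_y^1qe^{qu}u_y\,dy'$ and averaging over $y\in(0,1)$,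
$$e^{qf(x)}\le\int_0^1\big(e^{qu}+q\,e^{qu}|u_y|\big)\,dy .$$
Integrate over $x\in(n,n+1)$ and use Cauchy–Schwarz: $\int_n^{n+1}e^{qf}\le\int_{R_n}e^{qu}+q\big(\int_{R_n}e^{2qu}\big)^{1/2}D(u)^{1/2}\le Ce^{qM_n}$. The first part of (5.2) is the trace inequality combined with Poincaré's, the second is Poincaré's inequality on $(n,n+2)\times(0,1)$; the right side tends to $0$ because $D(u)<\infty$. Jensen's inequality and (5.2) give $\int_n^{n+1}e^f\ge\exp\int_n^{n+1}f\ge e^{M_n-C}$. For $u\in\mathcal U$ sum (5.3) over $n$; then $e^{M_n}\to0$, and $\sum_ne^{qM_n}<\infty$ for all $q\ge1$, so the rest follows from (5.1). $\square$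

**The Poisson kernel.** With $X=\pi x/2$, $Y=\pi y/2$ let
$$P(x,y)=\frac12\operatorname{Re}\frac1{\cosh(\pi z/2)}=\frac{\cos Y\cosh X}{2(\sinh^2X+\cos^2Y)}=\frac{\cos Y}4\Big[\frac1{\cosh X-\sin Y}+\frac1{\cosh X+\sin Y}\Big].$$
The second expression comes from $\cosh(X+iY)=\cosh X\cos Y+i\sinh X\sin Y$ and $\cosh^2X\cos^2Y+\sinh^2X\sin^2Y=\sinh^2X+\cos^2Y$; the third from $\sinh^2X+\cos^2Y=\cosh^2X-\sin^2Y$. So $P$ is harmonic in $S'$ and even in $y$, and for each $y\in[0,1)$, $P_y=P(\cdot,y)$ is positive, even, and decreasing in $|x|$ (each bracketed term decreases in $\cosh X$). At $y=0$ the Fourier transform of $\frac12\operatorname{sech}(\pi x/2)$ is $\operatorname{sech}\xi$. Since $\operatorname{Re}g(z)=\frac12(g(z)+g(\bar z))$ for $g(z)=\operatorname{sech}(\pi z/2)$ and a shift of contour multiplies the transform by $e^{\mp\xi y}$, $\hat P_y(\xi)=\cosh(\xi y)/\cosh\xi$. At $\xi=0$ this says that $P_y$ has integral $1$. Using $1-y\le\cos Y\le\frac\pi2(1-y)$ and $|\sinh X|\ge|X|$,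
$$P\le C\frac{1-y}{x^2+(1-y)^2}\ (|x|\le1),\qquad P\le C\cos Y\,e^{-\pi|x|/2}\ (|x|\ge1).\tag{5.4}$$
Write $Pf(\cdot,y)=P_y*f$.

**Lemma 5.2.** If $u\in\mathcal W$ has trace $f$, then $u=Pf$. In particular $u$ is determined by $f$.

*Proof.* **Step 1: $Pf$ is defined and has boundary values $f$.** By (5.2), $\int_n^{n+1}|f|\le C(1+|n|)$ (with $C$ now depending on $u$), so by (5.4) $Pf$ converges locally uniformly in $S'$; it is harmonic and even in $y$. We claim $P_y*f\to f$ in $L^1(-N,N)$ as $y\to1$. For $f1_{\{|x|\le N+1\}}$ this holds because $P_y$ is a probability density that concentrates at $0$ by (5.4). For the rest, if $|x|\le N$ then $|x-x'|\ge1$, and (5.4) has the factor $\cos Y\to0$. Also $\int_{-N}^N|u(x,y)-f(x)|dx\le\int_{-N}^N\int_y^1|u_y|\to0$. So $\delta=u-Pf$ satisfies $\delta(\cdot,y)\to0$ in $L^1_{loc}$ as $y\to1$.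

**Step 2: $\delta$ extends to an entire harmonic function.** Let $\rho_\varepsilon$ be a mollifier on $\mathbb R$ and $\delta_\varepsilon(\cdot,y)=\rho_\varepsilon*\delta(\cdot,y)$. It is harmonic, and it tends to $0$ locally uniformly as $y\to1$, because it is bounded on $(-N,N)$ by $\sup\rho_\varepsilon$ times an $L^1$ norm of $\delta(\cdot,y)$ over a bounded interval. By Schwarz reflection its odd reflection across $T$ is harmonic. As $\varepsilon\to0$ these reflections converge in $L^1_{loc}$ to the odd reflection of $\delta$, and $L^1_{loc}$ limits of harmonic functions are harmonic. So $\delta$ extends harmonically with $\delta(x,2-y)=-\delta(x,y)$ and $\delta(x,-y)=\delta(x,y)$. These rules give $\delta(x,y+2)=-\delta(x,y)$; they extend $\delta$ to the whole plane with period $4$ in $y$.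

**Step 3: $\delta=0$.** By (5.2), Poincaré's inequality and the exponential decay of $P$, $\int_{R_n}|\delta|\le C(1+|n|)$, and the mean value property gives $|\delta(z)|\le C(1+|x|)$. A harmonic function of linear growth is affine; periodicity in $y$ leaves $\alpha+\beta x$; it vanishes on $y=1$, so it is $0$. $\square$

**Lemma 5.3.** If $u\in\mathcal W$ and $f$ is even and nonincreasing in $|x|$, then so is $u(\cdot,y)$ for each $y$.

*Proof.* Evenness is clear. For $0\le x_1<x_2$ let $c=\frac{x_1+x_2}2>0$. Split the convolution at $c$ and substitute $x'\mapsto2c-x'$ on $x'>c$, which exchanges $P_y(x_1-x')$ and $P_y(x_2-x')$: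
$$u(x_1,y)-u(x_2,y)=\int_{x'<c}[P_y(x_1-x')-P_y(x_2-x')]\,[f(x')-f(2c-x')]\,dx'\ge0,$$
since for $x'<c$ we have $|x_1-x'|<|x_2-x'|$, and $|x'|<|2c-x'|$ because $(2c-x')^2-x'^2=4c(c-x')>0$. $\square$

**Lemma 5.4.** Let $f\in L^2(\mathbb R)$. Then
$$\widehat{Pf}(\xi,y)=\frac{\cosh\xi y}{\cosh\xi}\hat f(\xi),\qquad D(Pf)=\frac1{2\pi}\int\xi\tanh\xi\,|\hat f|^2d\xi\in[0,\infty],\tag{5.5}$$
$D(Pf)\le D(\varphi)$ for every $\varphi\in H^1(S)$ with trace $f$, and
$$q_y(f):=\frac{\|f\|_2^2-\int f\,(P_y*f)}{1-y}\ \uparrow\ D(Pf)\quad\text{as }y\uparrow1.\tag{5.6}$$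

*Proof.* By Plancherel $D(Pf)=\frac1{2\pi}\int|\hat f|^2\frac{\xi^2}{\cosh^2\xi}\int_0^1(\sinh^2\xi y+\cosh^2\xi y)\,dy\,d\xi$, and $\xi^2\int_0^1\cosh2\xi y\,dy=\frac\xi2\sinh2\xi$ gives (5.5). For the minimality, $D(\varphi)=\frac1{2\pi}\iint(|\partial_y\hat\varphi|^2+\xi^2|\hat\varphi|^2)$; for a.e. $\xi$ write $\hat\varphi=m+\psi$ with $m=\hat f\cosh\xi y/\cosh\xi$ and $\psi(1)=0$. The cross term is $\int_0^1(m'\bar\psi'+\xi^2m\bar\psi)\,dy=[m'\bar\psi]_0^1=0$, because $m''=\xi^2m$, $m'(0)=0$ and $\psi(1)=0$. Finally $q_y(f)=\frac1{2\pi}\int\frac{\cosh\xi-\cosh\xi y}{(1-y)\cosh\xi}|\hat f|^2d\xi$, and by convexity of $y\mapsto\cosh\xi y$ the quotient $\frac{\cosh\xi-\cosh\xi y}{1-y}$ increases to $\xi\sinh\xi$ as $y\uparrow1$; use monotone convergence. $\square$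

Formula (5.6) is what makes rearrangement work: it turns the Dirichlet integral into the convolution integrals $\int f(P_y*f)$.

## 6. Symmetric decreasing rearrangement along the strip

For a measurable $f$ on $\mathbb R$ with $|\{f>\tau\}|<\infty$ for all $\tau$, $f^*$ is the function, even and nonincreasing in $|x|$, with $|\{f^*>\tau\}|=|\{f>\tau\}|$ for all $\tau$. For a set $E$ of finite measure, $E^*$ is the centered interval of the same length. Riesz' rearrangement inequality (Lieb–Loss, *Analysis*, Thm 3.7) says $\int g\,(P_y*h)\le\int g^*(P_y*h^*)$ for $g,h\ge0$, since $P_y^*=P_y$.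

**Lemma 6.1.** Let $u\in\mathcal U$ with trace $f$. Then $u^*:=Pf^*\in\mathcal U$ has trace $f^*$, and $D(u^*)\le D(u)$, $l(u^*)=l(u)$, $a(u^*)\ge a(u)$.

*Proof.* **Step 1: $f^*$ makes sense.** As $e^f\in L^1$, $|\{f>\tau\}|<\infty$ for all $\tau$; as $f$ is finite a.e., $|\{f>\tau\}|\to\infty$ when $\tau\to-\infty$. So $f^*(x)$ is finite for $x\ne0$. By equimeasurability $\int e^{f^*}=\int e^f$. Moreover $(f^*)^+\le e^{f^*}\in L^1$ and $(f^*)^-$ is locally bounded, so $f^*\in L^1_{loc}$.

**Step 2: energy.** We truncate in order to apply Lemma 5.4. Let $f_k=\min((f+k)^+,2k)$, $w_k=\min((u+k)^+,2k)$. Since $\{f>-k\}$ has finite measure, $f_k\in L^1\cap L^\infty$. From $w_k(x,y)^2\le2f_k(x)^2+2\int_0^1|\partial_yw_k|^2dy$ we see $w_k\in H^1(S)$; its trace is $f_k$, and $D(w_k)\le D(u)$. By Lemma 5.4, $D(Pf_k)\le D(u)$. Now $\|f_k^*\|_2=\|f_k\|_2$ and, by Riesz, $\int f_k(P_y*f_k)\le\int f_k^*(P_y*f_k^*)$, so $q_y(f_k^*)\le q_y(f_k)\le D(u)$, and $y\uparrow1$ gives $D(Pf_k^*)\le D(u)$.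

To let $k\to\infty$, put $u_k=-k+Pf_k^*\in\mathcal W$. Rearrangement commutes with nondecreasing continuous functions, so the trace of $u_k$ is $f^*$ clamped to $[-k,k]$, which tends to $f^*$ in $L^1_{loc}$ by dominated convergence. The energies are bounded by $D(u)$ and the traces are bounded in $L^1(-N,N)$, so $u_k$ is bounded in $H^1((-N,N)\times(0,1))$ for each $N$. A weak limit is harmonic, extends evenly across $y=0$, has trace $f^*$ and energy $\le D(u)$. It lies in $\mathcal W$, so by Lemma 5.2 it is $Pf^*=u^*$. With Step 1, $u^*\in\mathcal U$, $D(u^*)\le D(u)$ and $l(u^*)=l(u)$.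

**Step 3: area.** Fix $y\in[0,1)$ and $s>\tau$, and put $\sigma=s-\tau$. Note $(f-\tau)^+\le e^{f-\tau}\in L^1$. Let $\varphi=P_y*(f-\tau)^+\in L^1$ and $E=\{\varphi>\sigma\}$, a set of finite measure. By Riesz with $g=1_E$,
$$\int(\varphi-\sigma)^+=\int_E\varphi-\sigma|E|\le\int_{E^*}P_y*(f^*-\tau)^+-\sigma|E^*|\le\int\big(P_y*(f^*-\tau)^+-\sigma\big)^+ .$$
As $P_y*(f-\tau)^+=P_y*\max(f,\tau)-\tau$, this reads $\int(P_y*\max(f,\tau)-s)^+\le\int(P_y*\max(f^*,\tau)-s)^+$. Let $\tau\to-\infty$: the integrands decrease, starting from integrable ones, and the convolutions tend to $u(\cdot,y)$ and $u^*(\cdot,y)$. Hence $\int(u(\cdot,y)-s)^+\le\int(u^*(\cdot,y)-s)^+$ for every $s$. Multiply by $4e^{2s}$, integrate over $s\in\mathbb R$ using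
$$e^{2p}=4\int_{\mathbb R}e^{2s}(p-s)^+\,ds,\tag{6.1}$$
and then over $y$. $\square$

**Proposition 6.2.** $J$ attains its minimum on $\mathcal U_A$ at some $u_0$ whose trace $f_0$ is even and nonincreasing in $|x|$.

*Proof.* **Step 1: a symmetrized minimizing sequence.** $\mathcal U_A\neq\emptyset$ by Proposition 3.2. Let $u_j$ be a minimizing sequence and replace $u_j$ by $u_j^*-c_j$ with $c_j=\frac12\log(a(u_j^*)/A)$. By Lemma 6.1 $c_j\ge0$, the new function is in $\mathcal U_A$, and $J$ has not increased. So we may assume that the traces $f_j$ are even and nonincreasing in $|x|$. $D(u_j)$ and $l(u_j)$ are bounded, and constants below do not depend on $j$.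

**Step 2: no loss of area at the ends.** Monotonicity gives $2n\,e^{f_j(n)}\le l(u_j)$ for $n\ge1$ (choosing a monotone representative), hence $\int_n^{n+1}e^{f_j}\le C/|n|$ for $|n|\ge2$. By (5.1) and (5.3), $\int_{R_n}e^{2u_j}\le C\big(\int_n^{n+1}e^{f_j}\big)^2$. Therefore
$$\sum_{|n|\ge N}\int_{R_n}e^{2u_j}\le\frac CN\quad(N\ge2),\qquad A\le C\sum_n\Big(\int_n^{n+1}e^{f_j}\Big)^2\le C\,l(u_j)\int_0^1e^{f_j},\tag{6.2}$$
the last inequality because the largest of the integrals is the one with $n=0$.

**Step 3: compactness.** By (6.2) and (5.1), $A\le Ce^{M_0}$, so the mean $M_0$ of $u_j$ over $R_0$ is bounded below; by (5.3) it is bounded above. Together with the energy bound, $u_j$ is bounded in $H^1((-N,N)\times(0,1))$ for each $N$. Along a subsequence $u_j\rightharpoonup u_0$ weakly there for all $N$, a.e. in $S$, and the traces converge a.e. to the trace $f_0$. Then $u_0\in\mathcal W$, $f_0$ is even and nonincreasing in $|x|$, $D(u_0)\le\liminf D(u_j)$, and $l(u_0)\le\liminf l(u_j)$ by Fatou. By (5.3), $e^{M_n}\le C$ for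 all $n$, so by (5.1) with $q=4$ the functions $e^{2u_j}$ are bounded in $L^2$ of bounded rectangles, hence uniformly integrable there; with the tail bound in (6.2), $a(u_0)=\lim a(u_j)=A$. So $u_0\in\mathcal U_A$ and $J(u_0)=\min J$. $\square$

## 7. First variation and smoothness of unconstrained minimizers

The regularity argument needs one tool, a function with prescribed normal derivative on a piece of $T$.

**Lemma 7.1.** Let $I$ be a bounded interval, $h\in L^2(I)$ and
$$V_I(z)=-\frac1\pi\int_I\log|z-t-i|\,h(t)\,dt.$$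
Then $V_I$ is harmonic in $\{y<1\}$; it is locally Hölder continuous on $\{y\le1\}$ with every exponent $\alpha<\frac12$; $\sup_{I\times(0,1)}|V_I|\le C\|h\|_{L^2(I)}$ with $C$ depending only on $|I|$; and $V_I\in H^1$ on bounded subsets of $\{y<1\}$. If $u\in\mathcal W$ satisfies $\int_S\nabla u\cdot\nabla\psi=\int h\,\psi(\cdot,1)\,dx$ for all $\psi\in C_c^\infty(I\times(0,1])$, then the even reflection of $u-V_I$ across $y=1$ is harmonic in $I\times(0,2)$.

*Proof.* For $0<\alpha\le1$ and $s\ge0$, $\alpha\log(1+s)\le\log(1+s^\alpha)\le s^\alpha$, so $|\log b-\log b'|\le\frac1\alpha|b-b'|^\alpha\min(b,b')^{-\alpha}$ for $b,b'>0$. With $b=|z-t-i|\ge|x-t|$ and $b'=|z'-t-i|\ge|x'-t|$ we have $|b-b'|\le|z-z'|$ and $\min(b,b')^{-\alpha}\le|x-t|^{-\alpha}+|x'-t|^{-\alpha}$, which is bounded in $L^2(I,dt)$ if $\alpha<\frac12$. Cauchy–Schwarz gives the Hölder bound. For $z\in I\times(0,1)$ and $t\in I$, $\big|\log|z-t-i|\big|\le\big|\log|x-t|\big|+\log(2+|I|)$ (check the cases $|z-t-i|<1$ and $\ge1$), and the $L^2(I,dt)$ norm of this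 is bounded in terms of $|I|$; this gives the sup bound.

For $y<1$,
$$\partial_yV_I=\frac1\pi\int_I\frac{1-y}{(x-t)^2+(1-y)^2}h\,dt,\qquad\partial_xV_I=-\frac1\pi\int_I\frac{x-t}{(x-t)^2+(1-y)^2}h\,dt,$$
the Poisson integral and, up to sign, the conjugate Poisson integral of $h1_I$. Both are given by Fourier multipliers of modulus $e^{-|\xi|(1-y)}$, so their $L^2$ norms on horizontal lines are at most $\|h\|_2$, and $\partial_yV_I(\cdot,y)\to h1_I$ in $L^2$ as $y\to1$. So $V_I\in H^1$ on bounded sets. Green's formula on $\{y<1-\varepsilon\}$ and $\varepsilon\to0$ give $\int_S\nabla V_I\cdot\nabla\psi=\int_Ih\psi$ for $\psi\in C_c^\infty(\mathbb R\times(0,1])$. Now let $d=u-V_I$, with even reflection $\tilde d$ across $y=1$. For $\psi\in C_c^\infty(I\times(0,2))$,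
$$\int\nabla\tilde d\cdot\nabla\psi=\int_S\nabla d\cdot\nabla\big(\psi(x,y)+\psi(x,2-y)\big)=0,$$
so $\tilde d$ is weakly harmonic, hence harmonic. $\square$

**Proposition 7.2.** Let $u$ minimize $J$ on $\mathcal U_A$ and set $\lambda=\mu\,l(u)/(2A)$. Let $w\in H^1(S)$ solve $-\Delta w=e^{2u}$, $w=0$ on $T$, $\partial_yw=0$ on $y=0$, and let $p=-\partial_yw|_T$. Then $u,w\in C^\infty(S\cup T)$, and
$$\partial_yu=h:=\lambda p-\frac\mu2e^f\quad\text{on }T.\tag{7.1}$$

*Proof.* **Step 1: the first variation.** Here the absence of the constraint is used: $\varepsilon$ may have both signs. Let $\eta\in C_c^\infty(\mathbb R)$ and $\varphi=P\eta\in H^1(S)\cap L^\infty$. For $\varepsilon\in\mathbb R$ put $c_\varepsilon=\frac12\log(a(u+\varepsilon\varphi)/A)$; then $u+\varepsilon\varphi-c_\varepsilon\in\mathcal U_A$, $c_0=0$ and $c_0'=\frac1A\int_Se^{2u}\varphi$. As $J(u+\varepsilon\varphi-c_\varepsilon)=D(u+\varepsilon\varphi)+\mu e^{-c_\varepsilon}\int e^{f+\varepsilon\eta}$ is minimal at $\varepsilon=0$,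
$$2\int_S\nabla u\cdot\nabla\varphi+\mu\int e^f\eta-\frac{\mu\,l(u)}A\int_Se^{2u}\varphi=0.\tag{7.2}$$

**Step 2: the area term on the boundary.** By Lemma 5.1 $e^{2u}\in L^2(S)$. Since $w=0$ on $T$, Poincaré's inequality and Lax–Milgram give a unique $w\in H^1(S)$. Expand $e^{2u}=\sum_{k\ge0}g_k(x)\cos((k+\frac12)\pi y)$; then $w=\sum w_k(x)\cos((k+\frac12)\pi y)$ with $\hat w_k=\hat g_k/(\xi^2+(k+\frac12)^2\pi^2)$, so $w\in H^2(S)$. In particular $p\in L^2(\mathbb R)$. Functions in $H^1(S)$ with zero trace on $T$ are $H^1$ limits of smooth functions with compact support in $\mathbb R\times[0,1)$; since $\varphi$ is harmonic with $\partial_y\varphi=0$ on $y=0$, it follows that $\int_S\nabla w\cdot\nabla\varphi=0$. Integrating by parts the other way,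
$$\int_Se^{2u}\varphi=-\int_S\varphi\Delta w=\int_S\nabla w\cdot\nabla\varphi-\int_T\varphi\,\partial_yw=\int p\,\eta.\tag{7.3}$$
So (7.2) reads $\int_S\nabla u\cdot\nabla\varphi=\int h\,\eta$.

**Step 3: localization.** Let $\psi\in C_c^\infty(\mathbb R\times(0,1])$ and $\eta=\psi(\cdot,1)$. The function $\psi-\varphi\in H^1(S)$ has zero trace on $T$, so by the same density $\int_S\nabla u\cdot\nabla(\psi-\varphi)=0$. Hence
$$\int_S\nabla u\cdot\nabla\psi=\int h\,\psi(\cdot,1)\,dx,\tag{7.4}$$
which is (7.1) in weak form.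

**Step 4: continuity.** We have $h\in L^2(\mathbb R)$, because $p\in L^2$ and $e^f\in L^2$ (Lemma 5.1). By (7.4) and Lemma 7.1, for each bounded interval $I$, $u-V_I$ is smooth up to $I\times\{1\}$ and $V_I$ is Hölder continuous. So $u\in C^{0,\alpha}_{loc}(S\cup T)$ for $\alpha<\frac12$.

**Step 5: bootstrap.** Suppose $u\in C^{m,\alpha}_{loc}(S\cup T)$. Then $e^{2u}\in C^{m,\alpha}_{loc}$, so $w\in C^{m+2,\alpha}_{loc}(S\cup T)$ by Schauder theory for the Dirichlet problem. Hence $p\in C^{m+1,\alpha}_{loc}$, $h\in C^{m,\alpha}_{loc}$, and $u\in C^{m+1,\alpha}_{loc}(S\cup T)$ by Schauder theory for the Neumann problem (7.4). By induction $u$ and $w$ are $C^\infty$ on $S\cup T$, and (7.1) holds pointwise. $\square$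

## 8. Rearrangement on a circle about the two cusps

**Both cusps at one boundary point.** Let $\zeta=\tanh(\pi z/4)$ as in Example 1.4; $\pm\infty$ go to $\pm1$, and $T$ goes to the open upper semicircle, $\zeta=e^{it}$ with $\cos t=\tanh(\pi x/2)$. Put $\xi=\zeta^2$. It maps $S$ conformally onto $\mathbb D\setminus[0,1)$ and $T$ onto $\partial\mathbb D\setminus\{1\}$. Write $\xi=e^{is}$ there, $s=2t\in(0,2\pi)$. The reflection $x\mapsto-x$ of $T$ is $t\mapsto\pi-t$, that is, $s\mapsto2\pi-s$. We identify functions on $\partial\mathbb D$ with $2\pi$-periodic functions of $s$.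

Let $u\in\mathcal W$ be even in $x$. Its extension to $S'$, even in $y$, is as a function of $\zeta\in\mathbb D$ invariant under $\zeta\mapsto\bar\zeta$ and $\zeta\mapsto-\bar\zeta$, hence under $\zeta\mapsto-\zeta$. So it is a function of $\xi=\zeta^2$, harmonic in $\mathbb D\setminus\{0\}$ and continuous at $0$, hence harmonic in $\mathbb D$, and symmetric under $\xi\mapsto\bar\xi$. Conversely, a harmonic function of $\xi\in\mathbb D$ with finite energy and this symmetry pulls back to an element of $\mathcal W$ even in $x$. By conformal invariance $D(u)=\int_{\mathbb D}|\nabla_\xi u|^2$. In particular $f\in L^2(\partial\mathbb D)$ and $u=\mathcal Pf$, where $\mathcal P$ is the Poisson extension in $\mathbb D$; write $\mathcal P_rF(s)=\mathcal PF(re^{is})$.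

Now subtract the half disc. Put
$$\beta(s)=-\log|1-e^{is}|,\qquad G=f+\beta\in L^2(\partial\mathbb D),\qquad U=\mathcal PG=u-\log|1-\xi|.\tag{8.1}$$
For a half disc $G$ would be constant. On $T$, $|ds|=2|d\zeta|=\frac\pi2|1-\xi|\,|dx|$, and in $S$ $|d\xi/dz|^2=|2\zeta\cdot\frac\pi4(1-\zeta^2)|^2=\frac{\pi^2}4|\xi||1-\xi|^2$, so
$$l(u)=\frac2\pi\int_0^{2\pi}e^G\,ds,\qquad a(u)=\frac4{\pi^2}\int_{\mathbb D}e^{2\mathcal PG}\frac{dA}{|\xi|}.\tag{8.2}$$
The weights are now radial. So length is invariant, and area will be monotone, under rearrangement of $G$ on the circle. The energy of $u=U+\log|1-\xi|$ is more delicate, since $\log|1-\xi|$ and $U$ have infinite energy: $\beta=\sum_{n\ge1}\frac{\cos ns}n$ has $\sum|n||\beta_n|^2=\infty$. So we work at radius $r<1$. With $\langle F,H\rangle=\int_0^{2\pi}F\,H\,ds$ for real $F,H$ and Fourier coefficients $F_n$,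
$$Q_r(F):=\frac{\langle F,F-\mathcal P_rF\rangle}{1-r}=2\pi\sum_n\frac{1-r^{|n|}}{1-r}|F_n|^2\ \uparrow\ 2\pi\sum_n|n||F_n|^2=D(\mathcal PF)\quad(r\uparrow1),\tag{8.3}$$
where on the right $D$ is the Dirichlet integral over $\mathbb D$.

**Rearrangement on the circle.** For $g\in L^1(\partial\mathbb D)$ let $g^*$ be equimeasurable with $g$, even, and nonincreasing on $[0,\pi]$. The Hardy–Littlewood inequality $\int gh\le\int g^*h^*$ ($g,h\in L^2$) implies $\|g^*-h^*\|_2\le\|g-h\|_2$.

**Lemma 8.1.** Let $K$ be bounded, even, $2\pi$-periodic and nonincreasing on $[0,\pi]$, and $g,h\in L^2(\partial\mathbb D)$. Then $B(g,h):=\iint g(s)K(s-s')h(s')\,ds\,ds'\le B(g^*,h^*)$.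

*Proof.* Both sides are continuous on $L^2\times L^2$, so let $g,h$ be Lipschitz.

**Step 1: polarization increases $B$.** For $c\in(0,\pi)$ put $\rho s=2c-s$ and $H=(c-\pi,c)\ni0$. The circle is $H\cup\rho H$ up to the two fixed points of $\rho$, which are the endpoints of $H$. Let $g^c=\max(g,g\circ\rho)$ on $H$ and $g^c=\min(g,g\circ\rho)$ off $H$. It is equimeasurable with $g$. Its Lipschitz constant for arc distance is at most that of $g$: this holds on each of the two arcs, the definitions agree at the fixed points of $\rho$, and a shortest arc between points on different sides passes through one of these. For $s,s'\in H$,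
$$\cos(s-s')-\cos(s-\rho s')=2\sin(c-s)\sin(c-s')>0,$$
and $K$ is a nondecreasing function of the cosine, so $K(s-s')\ge K(s-\rho s')$. As $K$ is even, $K(\rho s-\rho s')=K(s-s')$ and $K(\rho s-s')=K(s-\rho s')$, so with $g=g(s)$, $g_\rho=g(\rho s)$, $h=h(s')$, $h_\rho=h(\rho s')$,
$$B(g,h)=\iint_{H\times H}\big\{K(s-s')[gh+g_\rho h_\rho]+K(s-\rho s')[gh_\rho+g_\rho h]\big\}\,ds\,ds'.$$
Polarizing both functions keeps the sum $(g+g_\rho)(h+h_\rho)$ of the brackets and does not decrease the first bracket. Hence $B(g,h)\le B(g^c,h^c)$.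

**Step 2: a quantity that detects polarization.** On $H$, $\cos s-\cos\rho s=2\sin c\,\sin(c-s)>0$. So $\int g^c\cos\ge\int g\cos$, with strict inequality unless $g^c=g$.

**Step 3: a pair fixed by all polarizations.** Let $\mathcal S$ be the set of pairs $(g',h')$ of continuous functions, equimeasurable with $g$ and $h$ respectively, with at most the same Lipschitz constants, and with $B(g',h')\ge B(g,h)$. It contains $(g,h)$; by Arzelà–Ascoli it is compact in $C\times C$; by Step 1 it is invariant under simultaneous polarization. Let $(g',h')$ maximize $\int(g'+h')\cos$ on $\mathcal S$. By Step 2, $g'^c=g'$ and $h'^c=h'$ for all $c\in(0,\pi)$, that is, $g'(s)\ge g'(2c-s)$ for $s\in(c-\pi,c)$, and the same for $h'$.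

**Step 4: this pair is $(g^*,h^*)$.** For $0\le s_1<s_2\le\pi$ and $c=\frac{s_1+s_2}2$ we have $s_1\in(c-\pi,c)$, so $g'(s_1)\ge g'(s_2)$. For $s\in(0,\pi)$, the inequality at the point $-s$ with $c\to0^+$ gives $g'(-s)\ge g'(s)$; at the point $s$ with $c\to\pi^-$ it gives $g'(s)\ge g'(2\pi-s)=g'(-s)$. So $g'$ is even and nonincreasing on $[0,\pi]$, $g'=g^*$, and likewise $h'=h^*$. Hence $B(g,h)\le B(g^*,h^*)$. $\square$

**Lemma 8.2.** If $G\in L^2(\partial\mathbb D)$ is even and nonincreasing on $[0,\pi]$, and $K$ is as in Lemma 8.1, then $K*G$ is even and nonincreasing on $[0,\pi]$.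

*Proof.* For $0\le s_1<s_2\le\pi$ let $c=\frac{s_1+s_2}2$, $d=\frac{s_2-s_1}2$, and $\rho,H$ as above; $\rho$ exchanges $s_1$ and $s_2$. Then
$$K*G(s_1)-K*G(s_2)=\int_H[K(s_1-s')-K(s_2-s')][G(s')-G(\rho s')]\,ds'\ge0,$$
because on $H$ we have $\cos(s_1-s')-\cos(s_2-s')=2\sin d\,\sin(c-s')\ge0$ and $\cos s'-\cos\rho s'\ge0$, and both $K$ and $G$ are nondecreasing functions of the cosine. $\square$

**Proposition 8.3.** Let $u$ minimize $J$ on $\mathcal U_A$, with $f$ even and nonincreasing in $|x|$. Then $G=G^*$, and in $S\cup T$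
$$0\le v\le\operatorname{Arg}(1-\zeta^2)\ \text{ for }x<0,\qquad\operatorname{Arg}(1-\zeta^2)\le v\le0\ \text{ for }x>0.\tag{8.4}$$
In particular $|v|<\frac\pi2$ on $S\cup T$, and on $T$, $|v(x+i)|\le\arcsin\tanh(\pi|x|/2)$.

*Proof.* **Step 1: rearranging $G$ lowers the energy, with a gain.** Set $f^\sharp=G^*-\beta\in L^2(\partial\mathbb D)$. We compare $Q_r(f^\sharp)$ with $Q_r(f)$. Since $\mathcal P_r\beta=-\log|1-re^{is}|$ and $|1-re^{is}|^2=(1-r)^2+4r\sin^2\frac s2$,
$$\kappa_r:=\beta-\mathcal P_r\beta=\frac12\log\Big[r+\frac{(1-r)^2}{4\sin^2(s/2)}\Big]\in L^2,$$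
which is even and decreasing in $|s|\in(0,\pi]$. So $\kappa_r^*=\kappa_r$ and $\langle G^*,\kappa_r\rangle\ge\langle G,\kappa_r\rangle$. As $\mathcal P_r$ is self-adjoint,
$$Q_r(G-\beta)=Q_r(G)-\frac2{1-r}\langle G,\kappa_r\rangle+Q_r(\beta),$$
and the same with $G^*$. Subtracting, and using $\|G^*\|_2=\|G\|_2$,
$$Q_r(f^\sharp)\le Q_r(f)-\Delta_r,\qquad\Delta_r=\frac{\langle G^*,\mathcal P_rG^*\rangle-\langle G,\mathcal P_rG\rangle}{1-r}.$$
Lemma 8.1 gives $\Delta_r\ge0$, but we need a positive lower bound that survives $r\to1$. The kernel of $\mathcal P_r/(1-r)$ is $K_r(s)=\frac{1+r}{2\pi(1-2r\cos s+r^2)}$. For $\frac12\le r<1$ and $s\in[0,\pi]$, as $1-2r\cos s+r^2\le(1+r)^2$,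
$$-K_r'(s)=\frac{r(1+r)\sin s}{\pi(1-2r\cos s+r^2)^2}\ge\frac{r\sin s}{\pi(1+r)^3}\ge\varepsilon\sin s,\qquad\varepsilon=\frac1{16\pi}.$$
So $K_r-\varepsilon\cos s$ is still even and nonincreasing on $[0,\pi]$, and Lemma 8.1 applies to it. Because $G$ and $G^*$ are even, $\iint G(s)\cos(s-s')G(s')\,ds\,ds'=(\int G\cos)^2$, and the same for $G^*$. Hence
$$\Delta_r\ge\varepsilon\Big[\Big(\int G^*\cos s\,ds\Big)^2-\Big(\int G\cos s\,ds\Big)^2\Big]=:\Delta\ge0 .\tag{8.5}$$
Here $\Delta\ge0$ because $\int G^*\cos\ge\pm\int G\cos$, by Hardy–Littlewood applied to $G$ and to $G(\cdot+\pi)$, both of which have rearrangement $G^*$. Letting $r\to1$ in $Q_r(f^\sharp)\le Q_r(f)-\Delta$, (8.3) gives $D(\mathcal Pf^\sharp)\le D(u)-\Delta<\infty$.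

**Step 2: length is kept, area does not decrease, so the gain is zero.** As $f^\sharp$ is even in $s$, $u^\sharp=\mathcal Pf^\sharp$ pulls back to an element of $\mathcal W$, for which the function $G$ of (8.1) is $f^\sharp+\beta=G^*$. By (8.2), $l(u^\sharp)=l(u)$, so $u^\sharp\in\mathcal U$. For $\tau\in\mathbb R$, $r<1$ and $E=\{\mathcal P_rG>\tau\}$, Lemma 8.1 with $g=1_E$ and the Poisson kernel gives
$$\int(\mathcal P_rG-\tau)^+=\int_E\mathcal P_rG-\tau|E|\le\int_{E^*}\mathcal P_rG^*-\tau|E^*|\le\int(\mathcal P_rG^*-\tau)^+ .$$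
Multiply by $4e^{2\tau}$, integrate over $\tau$ and use (6.1): $\int e^{2\mathcal P_rG}ds\le\int e^{2\mathcal P_rG^*}ds$. By (8.2), $a(u^\sharp)\ge a(u)=A$. Subtracting a nonnegative constant from $u^\sharp$ gives an element of $\mathcal U_A$ with $J\le J(u)-\Delta$. By minimality $\Delta=0$.

**Step 3: $G=G^*$.** By (8.5), $\int G\cos=\pm\int G^*\cos$. For $g\in L^2$, since $\int\cos=0$, the layer cake formula gives
$$\int g\cos s\,ds=\int_{\mathbb R}\Big(\int_{\{g>\tau\}}\cos s\,ds\Big)d\tau,$$
absolutely convergent because the inner integral is at most $\min(|\{g>\tau\}|,|\{g\le\tau\}|)$ in modulus. For each $\tau$, $\{G^*>\tau\}$ is, up to a null set, the arc about $0$ with the measure of $\{G>\tau\}$. As $\cos$ is strictly decreasing in $|s|$, $\int_{\{G>\tau\}}\cos\le\int_{\{G^*>\tau\}}\cos$, with equality only if the two sets agree up to a null set. If the sign is $+$, the integrals over $\tau$ are equal, so the sets agree for a.e. $\tau$, and $G=G^*$ a.e.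

If the sign is $-$, the same argument for $G(\cdot+\pi)$ gives $G(\cdot+\pi)=G^*$ a.e. Then $G$ is symmetric decreasing about $s=\pi$, so it is bounded above near $s=0$. We contradict this. For $x\in[n,n+1]$, $n\ge0$, monotonicity and (5.2) give $f(x)\ge f(n+1)\ge\int_{n+1}^{n+2}f\ge M_{n+1}-C=-o(n)$, and $f$ is even. On the other hand $|1-e^{is}|=2\sin t=2\operatorname{sech}(\pi x/2)$, so $\beta=\frac\pi2|x|+O(1)$. Therefore
$$G\to+\infty\quad\text{as }s\to0,\tag{8.6}$$
a contradiction. So $G=G^*$ (and (8.6) holds in any case).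

**Step 4: angle bounds.** By Lemma 5.3, $u_x\ge0$ for $x<0$, so $v=\int_0^yu_x\,dy'\ge0$ there. Next, $V:=v-\operatorname{Arg}(1-\zeta^2)$ is, in the upper half disc of the $\zeta$-plane, conjugate to $U=u-\log|1-\zeta^2|$, and $V=0$ on $(-1,1)$. We have $U(\rho e^{it})=(\mathcal P_{\rho^2}G)(2t)$, which by $G=G^*$ and Lemma 8.2 is even and nonincreasing in the distance of $2t$ from $0$ modulo $2\pi$. For $t\in[\frac\pi2,\pi]$, i.e. $x\le0$, we have $2t\in[\pi,2\pi]$, so $\partial_tU\ge0$. By Cauchy–Riemann in polar coordinates $\partial_\rho V=-\rho^{-1}\partial_tU$, so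
$$V(\rho e^{it})=-\int_0^\rho\partial_tU(\rho'e^{it})\frac{d\rho'}{\rho'}\le0,\qquad t\in[\tfrac\pi2,\pi],\tag{8.7}$$
where the integrand is bounded near $0$ because $U$ is a smooth function of $\zeta^2$ there. So $v\le\operatorname{Arg}(1-\zeta^2)$ for $x<0$. Both functions are odd in $x$, which gives the case $x>0$ and $v=0$ at $x=0$. By Proposition 7.2, $v$ is continuous up to $T$, so (8.4) holds there too. In $S$, $|\operatorname{Arg}(1-\zeta^2)|<\frac\pi2$ since $|\zeta|<1$; on $T$ use (1.2). $\square$

## 9. The unconstrained minimizer bounds a droplet; proof of Theorem 1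

**Proposition 9.1.** Let $u_0$ be as in Proposition 6.2. There is an admissible curve $\Gamma_0$ with $E(\Gamma_0)=J(u_0)=\min_{\mathcal U_A}J$.

*Proof.* By Propositions 7.2 and 8.3, $u_0$ and its conjugate $v_0$ are smooth on $\overline S=\mathbb R\times[0,1]$, and $|v_0|<\frac\pi2$ there. Let $\Phi_0$ satisfy $\Phi_0'=e^{u_0+iv_0}$, real on $y=0$.

**Step 1: the two ends.** We show that $\Phi_0$ extends continuously to $\overline S\cup\{\pm\infty\}$ with real values at $\pm\infty$. By Lemma 5.2 and Jensen's inequality, $e^{u_0(\cdot,y)}\le P_y*e^{f_0}$. So $\int_{\mathbb R}e^{u_0(x,0)}dx\le l(u_0)<\infty$, and $\Phi_0(x)$ has finite limits as $x\to\pm\infty$. Moreover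
$$\sup_{0\le y\le1}|\Phi_0(x+iy)-\Phi_0(x)|\le\int_0^1e^{u_0(x,y)}dy\le(\kappa*e^{f_0})(x),\qquad\kappa(x)=\int_0^1P(x,y)\,dy .$$
By (5.4), $\kappa\le C\log(1+x^{-2})$ for $|x|\le1$ and $\kappa\le Ce^{-\pi|x|/2}$ for $|x|\ge1$, so $\kappa\in L^2$. Also $e^{f_0}\in L^2$, and the convolution of two $L^2$ functions tends to $0$ at $\pm\infty$. This proves the claim. Normalize $\Phi_0$ by a real translation so that its limits at $\mp\infty$ are $\mp a$.

**Step 2: the boundary is a Jordan curve.** On $y=0$, $\Phi_0$ is real and increases from $-a$ to $a$. On $T$, $\frac{d}{dx}\operatorname{Re}\Phi_0=e^{f_0}\cos v_0>0$, and $\operatorname{Im}\Phi_0(x+i)=\int_0^1\operatorname{Re}\Phi_0'\,dy=\int_0^1e^{u_0}\cos v_0\,dy>0$. So $\Phi_0$ maps the boundary of $\overline S\cup\{\pm\infty\}$ homeomorphically onto the Jordan curve formed by $\Gamma_0=\overline{\Phi_0(T)}$ and $[-a,a]\times\{0\}$. By the argument principle, $\Phi_0$ maps $S$ conformally onto the enclosed domain $\Omega_{\Gamma_0}$.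

**Step 3: admissibility and energy.** The curve $\Gamma_0$ has length $\int e^{f_0}=l(u_0)$, satisfies $y\ge0$ and $x'=\cos v_0>0$ in the interior, and $|\Omega_{\Gamma_0}|=\int_S|\Phi_0'|^2=a(u_0)=A$. Its tangent angle is $v_0|_T$. The function $v_0\circ\Phi_0^{-1}$ is bounded, harmonic, and continuous up to the boundary except at the endpoints with the right values, so it is $\Theta_{\Gamma_0}$; its Dirichlet integral is $D(v_0)=D(u_0)<\infty$. So $\Gamma_0$ is admissible and $E(\Gamma_0)=D(v_0)+\mu\,l(u_0)=J(u_0)$. $\square$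

**Proof of Theorem 1.** Let $\Gamma$ be any minimizer. By minimality, Proposition 9.1 and (3.1),
$$E(\Gamma)\le E(\Gamma_0)=\min_{\mathcal U_A}J\le J(u_\Gamma)=E(\Gamma).$$
So $u_\Gamma$ minimizes $J$ on all of $\mathcal U_A$. By Proposition 7.2, $u_\Gamma\in C^\infty(S\cup T)$, hence so is its conjugate $v$, and $\Phi'=e^{u_\Gamma+iv}$ is smooth and nonvanishing up to $T$. Arclength satisfies $dt/dx=e^f>0$ with $f$ smooth, so $x$ is a smooth function of $t\in(0,l)$, and $\Gamma(t)=\Phi(x(t)+i)$ and $\theta(t)=v(x(t)+i)$ are $C^\infty$ on $(0,l)$. $\blacksquare$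

For the rest of the notes $\Gamma$ is a minimizer and $u=u_\Gamma$, which minimizes $J$ on $\mathcal U_A$; $w,p,h,\lambda$ are as in Proposition 7.2, and $l(u)=l$.

## 10. The curvature equation and analyticity

**Proof of Theorem 2, part 1.** The function $\omega=w\circ\Phi^{-1}$ satisfies $-\Delta\omega=1$ because $|\Phi'|^2=e^{2u}$, and it inherits the boundary conditions of $w$. By the maximum principle $w\ge0$, so $p\ge0$, and on $\Gamma$ $|\nabla\omega|=p\,e^{-f}$. Since $dt=e^fdx$ and $u_y=-v_x$, $k=-\theta'=-v_xe^{-f}=u_ye^{-f}$. Dividing (7.1) by $e^f$ gives $k=\lambda|\nabla\omega|-\frac\mu2$, and $\lambda=\frac{\mu l}{2A}$. $\square$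

**Proof of Theorem 2, part 2.** The idea is to read the boundary equation as an ordinary differential system for $\overline F$ and $\overline\Phi$ along $T$, where $F=u+iv$, with coefficients that extend holomorphically below $T$.

**Step 1: the system.** We have $\Phi'=e^F$. With $\partial_z=\frac12(\partial_x-i\partial_y)$ let $g=2\partial_zw+\frac12\Phi'\overline\Phi$. Then $\partial_{\bar z}g=\frac12\Delta w+\frac12|\Phi'|^2=0$, so $g$ is holomorphic in $S$; and $F,\Phi,g$ are smooth up to $T$. On $T$, $w_x=0$, so $2\partial_zw=-iw_y=ip$ and $p=-i(g-\frac12\Phi'\overline\Phi)$. As $F'=u_x-iu_y$, along $T$ $\frac d{dx}\overline F=\overline{F'}=F'+2iu_y$. Insert (7.1) and $e^f=e^{(F+\overline F)/2}$: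
$$\frac d{dx}\overline F=F'+2\lambda\big(g-\tfrac12\Phi'\,\overline\Phi\big)-i\mu\,e^{(F+\overline F)/2},\qquad\frac d{dx}\overline\Phi=e^{\overline F}.\tag{10.1}$$

**Step 2: a holomorphic solution below $T$.** Fix $z_0\in T$, let $K=\{|z-z_0|\le r,\ \operatorname{Im}z\le1\}$ with $r$ small, and consider in $K$ the system for two unknown functions $\mathcal A,\mathcal B$,
$$\mathcal A'=F'+2\lambda\big(g-\tfrac12\Phi'\mathcal B\big)-i\mu\,e^{(F+\mathcal A)/2},\quad\mathcal B'=e^{\mathcal A},\quad(\mathcal A,\mathcal B)(z_0)=(\overline F,\overline\Phi)(z_0).$$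
The coefficients $F',g,\Phi',F$ are continuous on $K$ and holomorphic inside. Set up Picard iteration by integrating the right sides along segments from $z_0$. If a function is continuous on the convex set $K$ and holomorphic inside, Cauchy's theorem holds for triangles in $K$, so its integral from $z_0$ is a primitive, continuous on $K$, holomorphic inside, and with the right derivative along $K\cap T$ as well. Thus all iterates are of this type. The right sides are locally Lipschitz in $(\mathcal A,\mathcal B)$, so for small $r$ the iteration converges uniformly on $K$. The limit $(\mathcal A,\mathcal B)$ is continuous on $K$, holomorphic inside, and along $K\cap T$ it solves (10.1) with the initial values of $(\overline F,\overline\Phi)$. By uniqueness for ordinary differential equations, $\mathcal A=\overline F$ on $K\cap T$.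

**Step 3: gluing.** Above $T$, the function $z\mapsto\overline{F(\bar z+2i)}$ is holomorphic ($z\mapsto\bar z+2i$ is the reflection in $T$), continuous up to $T$, with boundary values $\overline F$. Below $T$, near $z_0$, $\mathcal A$ is holomorphic with the same boundary values. By Morera's theorem the two functions together are holomorphic near $z_0$. So $\overline F|_T$, and therefore $f$ and $v|_T$, are real-analytic in $x$. Since $dt/dx=e^f>0$ is analytic, $\theta$ and $\Gamma$ are real-analytic in $t\in(0,l)$. $\square$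

## 11. Symmetry of every minimizer and the strict angle bound

**Proof of Theorem 2, part 3.** Proposition 8.3 needs $f$ even and nonincreasing in $|x|$; we first show this for the given minimizer, by reflecting in vertical lines.

**Step 1: polarization in the strip.** Fix $c\in\mathbb R$, $\sigma(x,y)=(2c-x,y)$, and write also $\sigma x=2c-x$. Let
$$w^c=\max(u,u\circ\sigma)\ \text{ for }x>c,\qquad w^c=\min(u,u\circ\sigma)\ \text{ for }x<c .$$
It is continuous across $x=c$, and $D(w^c)=\int_{x>c}(|\nabla\max|^2+|\nabla\min|^2)=\int_{x>c}(|\nabla u|^2+|\nabla(u\circ\sigma)|^2)=D(u)$. Let $u^c$ be the minimizer of $D$ in $w^c+\{\varphi\in H^1(S):\varphi|_T=0\}$; it exists and is unique by Poincaré's inequality and strict convexity. Its Euler equation says that it is harmonic with zero Neumann data on $y=0$, so $u^c\in\mathcal W$. Its trace is that of $w^c$, so $\int e^{u^c|_T}=\int_{x>c}(e^f+e^{f\circ\sigma})=l(u)$. Thus $u^c\in\mathcal U$, $l(u^c)=l(u)$, and $D(u^c)\le D(w^c)=D(u)$, with equality only if $u^c=w^c$.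

**Step 2: area does not decrease.** The functions $u^c+u^c\circ\sigma$ and $u+u\circ\sigma$ have the same trace, so they coincide by Lemma 5.2. Let $\delta=u-u\circ\sigma$, $d=\delta|_T$, $\delta^c=u^c-u^c\circ\sigma$. On $x>c$ the trace of $\delta^c$ is $|d|$, and all these functions are odd under $\sigma$. By Lemma 5.2, for $x>c$,
$$(\delta^c\mp\delta)(x,y)=\int_{x'>c}[P_y(x-x')-P_y(x-\sigma x')]\,(|d|\mp d)(x')\,dx'\ge0,$$
since $|x-x'|<|x-\sigma x'|$. So $\delta^c\ge|\delta|$ on $x>c$. For fixed $\alpha+\gamma$, $e^{2\alpha}+e^{2\gamma}$ is increasing in $|\alpha-\gamma|$; taking $\alpha,\gamma$ to be the values of a function at the two points exchanged by $\sigma$ and integrating over $x>c$, $a(u^c)\ge a(u)=A$.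

**Step 3: $f-f\circ\sigma$ has one sign on $x>c$.** Subtracting a nonnegative constant from $u^c$ gives an element of $\mathcal U_A$ with $J\le D(u^c)+\mu\,l(u)$. Minimality of $u$ forces $D(u^c)=D(u)$, so $w^c=u^c$ is harmonic. On $\{x>c\}\cap S$ the function $w^c-u=\delta^-:=\max(-\delta,0)\ge0$ is then harmonic, so it is identically $0$ or positive everywhere. In the first case $\delta\ge0$ there, in the second $\delta<0$. Hence $d=f-f\circ\sigma$ has a constant sign, in the weak sense, on $x>c$.

**Step 4: $f$ is even and nonincreasing in $|x|$.** Let $C_\pm$ be the set of those $c$ for which $\pm(f(x)-f(2c-x))\ge0$ for all $x>c$. As $f$ is continuous, $C_\pm$ are closed, and $C_+\cup C_-=\mathbb R$ by Step 3. If $c\in C_+$, then $\int_{x>c}e^f\ge\int_{x<c}e^f$, which fails for large positive $c$; likewise $C_-$ contains no very negative $c$. So both sets are nonempty, and since $\mathbb R$ is connected, they intersect. After a translation of $S$, $0\in C_+\cap C_-$, that is, $f$ is even. For $c>0$ evenness gives $\int_{x>c}e^f<\int_{x<c}e^f$,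 so $c\notin C_+$ and $c\in C_-$. For $0\le x_1<x_2$ take $c=\frac{x_1+x_2}2$ and $x=x_2$: $f(x_2)\le f(x_1)$. So $u=Pf$ is even and $v$ is odd in $x$, $\Phi'(-\bar z)=\overline{\Phi'(z)}$, and with the values $\mp a$ at $\mp\infty$ we get $\Phi(-\bar z)=-\overline{\Phi(z)}$. Hence $\Gamma$ is symmetric, and $\Phi$ is the symmetric conformal map.

**Step 5: strict inequalities.** Proposition 8.3 applies to $u$ and gives (8.4). The function $u_x\ge0$ is harmonic in $\{x<0\}\cap S'$. If it vanished identically, $u$ would there depend only on $y$, and being harmonic and even in $y$ it would be constant, hence constant in $S$, against $M_n\to-\infty$. So $u_x>0$ there, and $v(x+i)=\int_0^1u_x\,dy>0$ for $x<0$. Similarly $\partial_tU\ge0$ is harmonic in the open quadrant $\{\zeta\in\mathbb D:\operatorname{Re}\zeta<0<\operatorname{Im}\zeta\}$. If it vanished identically, $U$ would be radial there, so of the form $\alpha+\gamma\log\rho$, and being bounded near $0$ it would be constant, against (8.6). So $\partial_tU>0$, and by (8.7)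 $V(\rho e^{it})$ is negative and decreasing in $\rho$ for $t\in(\frac\pi2,\pi)$; by continuity up to $T$, $V(e^{it})<0$. With (1.2), $0<\theta<\arcsin\tanh(\pi|x|/2)<\frac\pi2$ at $\Phi(x+i)$ for $x<0$, the same for $|\theta|$ when $x>0$ by oddness, and $\theta=0$ at $x=0$.

**Step 6: the graph.** As $|\theta|<\frac\pi2$ on $(0,l)$, $x'(t)=\cos\theta>0$, and $\Gamma$ is a graph over $(-a,a)$; the function is analytic by part 2, positive by Lemma 3.1, even by Step 4, and, since its slope is $\tan\theta$, strictly increasing on the left half and strictly decreasing on the right half. $\square$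

## 12. Curvature at the cusps

**Proof of Theorem 2, part 4.** By symmetry consider $x\to+\infty$. By part 1 we must show that $|\nabla\omega|=pe^{-f}$ tends to $0$. We compare both factors with powers of $e^{M_n}$. In this proof $C$ may depend on $u$.

**Step 1: $p\le Ce^{2M_n}$ near $x=n$.** Put $I=(n-1,n+2)$. By (7.3) and Fubini, $p(x')=\int_SP(x-x',y)\,e^{2u(x,y)}\,dx\,dy$ for a.e. $x'$, and since $p$ is continuous, bounds for a.e. $x'\in I$ hold for all $x'\in I$. By (5.4), near the singularity $P(x,y)\le C(x^2+(1-y)^2)^{-1/2}\in L^{4/3}$, and (5.1) with $q=8$ gives $\|e^{2u}\|_{L^4(R_m)}\le Ce^{2M_m}$. Using Hölder's inequality on the rectangles near $x'$, and the exponential decay of $P$ with (5.1) for $q=2$ on the others, for $x'\in I$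
$$p(x')\le C\sum_me^{-\pi|m-n|/2}\,e^{2M_m}.$$
Let $n$ be so large that $|M_{m+1}-M_m|\le\frac1{10}$ for $m\ge\frac n2-1$, by (5.2). The terms with $m\ge\frac n2$ are at most $e^{2M_n}e^{-\pi|m-n|/2+|m-n|/5}$, with sum at most $Ce^{2M_n}$. The $M_m$ are bounded above, so the terms with $m<\frac n2$ sum to at most $Ce^{-\pi n/4}$, which is at most $Ce^{2M_n}$ because $M_n=o(n)$. Hence $p\le Ce^{2M_n}$ on $I$.

**Step 2: $h$ is small in $L^2(I)$.** By (5.1) with $q=2$ on the three unit intervals of $I$, and since consecutive $M_m$ differ by a bounded amount, $\|e^f\|_{L^2(I)}\le Ce^{M_n}$. With Step 1, $\|h\|_{L^2(I)}\le Ce^{M_n}\to0$.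

**Step 3: $\sup_{[n,n+1]}|f-M_n|\to0$.** By Poincaré's inequality and $D(u)<\infty$, $u-M_n\to0$ in $H^1(I\times(0,1))$ as $n\to\infty$. With $V_I$ as in Lemma 7.1, $\sup_{I\times(0,1)}|V_I|\le C\|h\|_{L^2(I)}\to0$. By (7.4) and Lemma 7.1 the even reflection of $u-M_n-V_I$ across $T$ is harmonic in $I\times(0,2)$, and its $L^2$ norm tends to $0$. Discs of radius $1$ about points of $[n,n+1]\times\{1\}$ lie in $I\times(0,2)$, so by the mean value property this function tends to $0$ uniformly on $[n,n+1]\times\{1\}$. Adding back $V_I$ gives the claim.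

**Step 4: conclusion.** On $[n,n+1]$, $|\nabla\omega|\circ\Phi=pe^{-f}\le Ce^{2M_n}e^{-M_n+1}\to0$ for large $n$. By part 1, $k\to-\frac\mu2$ at the right endpoint, and by symmetry at the left one. So $\theta'=-k$ extends continuously to $[0,l]$ with the value $\frac\mu2$ at the endpoints; hence $\theta\in C^1([0,l])$, and as $\Gamma'=(\cos\theta,\sin\theta)$, $\Gamma\in C^2([0,l])$. Finally $v=0$ on $y=0$, so
$$\int_n^{n+1}v(x+i)^2\,dx\le\int_{R_n}v_y^2\to0,$$
and the limit of $\theta$ at each endpoint is $0$. $\blacksquare$
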